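# Lower bounds for $r$-neighborly embeddings of $\mathbb R^k$ and $\mathbb{RP}^k$

## 1. Supporting hyperplanes with prescribed contact

Throughout, $M$ is a smooth manifold of dimension $k\ge 1$ and $r\ge 1$ is a natural number. A smooth embedding $M\to\mathbb R^N$ is *$r$-neighborly* if for any $r$ points of $M$ there is an affine hyperplane in $\mathbb R^N$ that supports $M$ and touches it at exactly these $r$ points. Let $\delta(M,r)$ be the minimal $N$ for which an $r$-neighborly embedding $M\to\mathbb R^N$ exists, and let $d(r)$ be the number of ones in the binary representation of $r$.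

**Main Theorem.**
(a) If $k$ is a power of $2$, then for every natural $r$
$$\delta(\mathbb R^k,r)>(k+1)r+(k-1)(r-d(r))-1 .$$
(b) For any $r\le k=2^j$,
$$\delta(\mathbb{RP}^k,r)>(k+1)r+kr-\frac{r(r+1)}2-1 .$$

Both parts follow from sharper statements, which are what we prove.

**Theorem B.** Let $M$ be any $k$-manifold and let $n$ be the power of $2$ with $k<n\le 2k$. Then for all $r\ge1$
$$\delta(M,r)\ge (k+1)r+(n-k-1)(r-d(r)).$$

**Theorem C.** If $k=2^j$, then $\delta(\mathbb{RP}^k,r)\ge 2kr$ for every $r\ge 1$.

Here is the deduction. All quantities are integers, so "$>x-1$" means "$\ge x$". If $k=2^j$, then $n=2k$ in Theorem B and $n-k-1=k-1$; with $M=\mathbb R^k$ this is (a). For (b), $(k+1)r+kr-\frac{r(r+1)}2=2kr-\frac{r(r-1)}2\le 2kr$, so Theorem C gives (b), in a stronger form and without the restriction $r\le k$. Nothing is claimed about the sharpness of these bounds.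

The statement comes from Victor A. Vassiliev, "On $r$-neighborly submanifolds in $R^N$", arXiv:1407.7240 (2014). There an embedding is called *stably* $r$-neighborly if it and all embeddings $C^2$-close to it are $r$-neighborly, and $\Delta(M,r)$ is the minimal $N$ admitting a stably $r$-neighborly embedding. The inequalities (a) and (b) with $\Delta$ in place of $\delta$ are known results there, and the Main Theorem is the conjecture that $\Delta$ may be replaced by $\delta$. Since a stably $r$-neighborly embedding is $r$-neighborly, $\Delta\ge\delta$, so the version with $\delta$ implies the version with $\Delta$.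

We use the definition in this form: $\varphi:M\to\mathbb R^N$ is $r$-neighborly if for every set $X\subset M$ of $r$ distinct points there is an affine function $\ell_X$ on $\mathbb R^N$ with
$$\ell_X\ge 0\ \text{ on }\varphi(M),\qquad \ell_X(\varphi(x))=0\iff x\in X. \tag{1}$$
Beyond (1), the proof uses only that $\varphi$ is continuous and injective. It will matter that no derivative of $\varphi$ is needed.

Put differently, an $r$-neighborly embedding in $\mathbb R^N$ is a choice of $N$ functions on $M$ such that, for every $r$-element set $X$, some combination of these functions and the constant $1$ is nonnegative with zero set exactly $X$.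

## 2. Moment curves, paraboloids, and squares of polynomials

**Example 1** (dimension one). Take $\varphi(t)=(t,t^2,\dots,t^{2r})$ on $\mathbb R$. For $X=\{t_1,\dots,t_r\}$ the polynomial $\prod(t-t_i)^2$ has degree $2r$, so it is an affine function of $\varphi(t)$; it is nonnegative and vanishes exactly on $X$. Hence $\delta(\mathbb R,r)\le 2r$. Theorem B with $k=1$, $n=2$ gives $\delta(\mathbb R,r)\ge 2r$, so equality holds. On the circle $S^1\cong\mathbb{RP}^1$ use $(\cos\theta,\sin\theta,\dots,\cos r\theta,\sin r\theta)$ and $\prod(1-\cos(\theta-\theta_i))$, a trigonometric polynomial of degree at most $r$. So $\delta(\mathbb{RP}^1,r)\le2r$, and Theorem C with $k=1$ says $\ge 2r$.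

**Example 2** (paraboloids, and the plane). The map $x\mapsto(x,|x|^2)$ from $\mathbb R^k$ to $\mathbb R^{k+1}$ is $1$-neighborly, because $|x-a|^2$ is an affine function of $(x,|x|^2)$. Theorem B with $r=1$ has $r-d(r)=0$ and gives $\delta(\mathbb R^k,1)\ge k+1$; again equality. On $\mathbb R^2=\mathbb C$ consider the real and imaginary parts of $z^a\bar z^b$ with $0\le a,b\le r$. They span a real space of dimension $(r+1)^2$, constants included. It contains $|\prod(z-z_i)|^2$, so $\delta(\mathbb R^2,r)\le (r+1)^2-1$. For $r=2$ this upper bound is $8$; Theorem B with $k=2$, $n=4$ gives the lower bound $3\cdot 2+1\cdot(2-1)=7$.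

**Example 3** (squares of polynomials). For $x\in\mathbb R^{k+1}\setminus 0$ let $p_x(T)=\sum_{i=0}^k x_iT^i$, and let $S([x])\in S^{2k}\subset\mathbb R^{2k+1}$ be the normalized coefficient vector of $p_x^2$. Replacing $x$ by $cx$ multiplies $p_x^2$ by $c^2>0$, so $S:\mathbb{RP}^k\to S^{2k}$ is well defined. If $S([x])=S([y])$, then $p_x^2=c\,p_y^2$ with $c>0$, so $(p_x-\sqrt c\,p_y)(p_x+\sqrt c\,p_y)=0$ and $[x]=[y]$. The derivative of $x\mapsto p_x^2$ in the direction $v$ is $2p_xp_v$; it is proportional to $p_x^2$ only if $v$ is proportional to $x$, so $S$ is an immersion. Thus $S$ is a smooth embedding of the compact manifold $\mathbb{RP}^k$. Using $\ell(y)=1-\langle S([x]),y\rangle$ we get $\delta(\mathbb{RP}^k,1)\le 2k+1$, whereas Theorem C says $\ge 2k$ for $k=2^j$. The constant coefficient of $p_x^2$ is $x_0^2\ge0$, so $S$ misses the point $(-1,0,\dots,0)$, and stereographic projection from it yields an embedding $\mathbb{RP}^k\to\mathbb R^{2k}$. We use that embedding in Section 8.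

## 3. Bundles over configuration spaces

Cohomology has $\mathbb F_2$ coefficients. For a vector bundle $V$, $w(V)=1+w_1(V)+\cdots$ is the total Stiefel–Whitney class and $\bar w(V)=w(V)^{-1}$. The symbol $\int$ denotes evaluation of a top-degree class, compactly supported if the manifold is not compact, on the mod $2$ fundamental class. Cohomology rings are commutative of characteristic $2$, so for $n$ a power of $2$ the map $y\mapsto y^n$ is additive. This is used many times.

**Definition.** $F(M,r)$ and $B(M,r)=F(M,r)/S_r$ are the spaces of ordered and of unordered $r$-tuples of distinct points of $M$; $B(M,r)$ is a manifold of dimension $kr$. For a vector bundle $V\to M$ let $V[r]\to B(M,r)$ be the bundle whose fibre over $X$ is $\bigoplus_{x\in X}V_x$. Put $\psi=\psi_r=\mathbb R[r]$, so $\psi_X$ is the space of functions $X\to\mathbb R$.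

Moving a configuration means moving each of its points, so $TB(M,r)=(TM)[r]$ and
$$TB(M,r)\oplus\psi=(TM\oplus\mathbb R)[r]. \tag{2}$$

*Example.* Let $M=\mathbb R^k$, $r=2$, and map $\mathbb{RP}^{k-1}\to B(\mathbb R^k,2)$ by $[v]\mapsto\{v,-v\}$. Functions on $\{v,-v\}$ split into even and odd ones, so $\psi$ pulls back to $\mathbb R\oplus\lambda$. Here $\lambda$ is the bundle of odd functions, which for $k\ge2$ is the nontrivial line bundle. Hence $w(\psi)=1+t$ with $t$ the generator of $H^1(\mathbb{RP}^{k-1})$.

The bridge from geometry to these bundles is the following statement.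

**Theorem A.** If a $k$-manifold $M$ has an $r$-neighborly embedding in $\mathbb R^N$ and $\bar w_i(TB(M,r)\oplus\psi)\neq0$, then $N\ge(k+1)r+i$.

Sections 4 and 5 prove Theorem A; the rest is a computation of characteristic classes.

## 4. A cone of measures that injects into $\mathbb R^N$

We turn the condition (1), which concerns hyperplanes, into the injectivity of one map on a manifold of dimension $(k+1)r$.

**Step 1: fewer than $r$ points.** We need supporting functions for smaller sets too. Let $\varphi$ be $r$-neighborly and $1\le|X|<r$. As $M$ is infinite, choose $A,A'\supset X$ with $|A|=|A'|=r$ and $A\cap A'=X$. Then $\ell_X:=\ell_A+\ell_{A'}$ is nonnegative on $\varphi(M)$ and vanishes exactly where both summands do, that is, at the points of $X$. So (1) holds for all $X$ with $1\le|X|\le r$.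

**Step 2: a good origin.** We want $\ell_X(0)>0$ for all $X$ at once. Let $K\subset M$ be compact and infinite and let $C=\operatorname{conv}\varphi(K)$. Replace $\mathbb R^N$ by the affine hull of $C$, which only lowers $N$, and translate so that $0\in\operatorname{int}C$. Let $X\subset K$, $1\le|X|\le r$. Then $\ell_X\ge0$ on $C$. If $\ell_X(0)=0$, then the linear part of $\ell_X$ is nonnegative in all directions at the interior point $0$, so it is zero and $\ell_X\equiv0$. Then $\ell_X$ vanishes on all of $\varphi(K)$, which is impossible because $K$ is infinite and $X$ is finite. Hence $\ell_X(0)>0$.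

For a positive measure $\mu=\sum m_i\delta_{x_i}$ with finite support in $K$ (all $m_i>0$) put
$$g(\mu)=\sum m_i\,\varphi(x_i)\in\mathbb R^N .$$

**Lemma 1.** $g$ is injective on the set of positive measures on $K$ with between $1$ and $r$ atoms.

*Proof.* First we show that equal values force equal masses and equal supports. Let $g(\mu)=g(\nu)$, with supports $X,Y$ and total masses $m\le m'$. Write $\ell_Y=\lambda+c$ with $\lambda$ linear and $c=\ell_Y(0)>0$. Since $\ell_Y\circ\varphi$ vanishes on $Y$,
$$0=\int\ell_Y\circ\varphi\,d\nu=\lambda(g(\nu))+cm'.$$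
Therefore
$$0\le\int\ell_Y\circ\varphi\,d\mu=\lambda(g(\mu))+cm=c(m-m')\le0 .$$
So $m=m'$, and the nonnegative function $\ell_Y\circ\varphi$ vanishes at every atom of $\mu$, that is, $X\subset Y$. Now that $m=m'$, the roles may be exchanged, and $Y\subset X$.

Next, the weights. Suppose $\mu\ne\nu$, with common support $X$ and mass $m$. Put $a=\min_{x\in X}\mu(\{x\})/\nu(\{x\})>0$. If $a\ge1$, then $\mu\ge\nu$, and equal masses give $\mu=\nu$; so $0<a<1$. The measure $\mu-a\nu$ is nonnegative, has mass $(1-a)m>0$, and its support is nonempty and strictly smaller than $X$. But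
$$g(\mu-a\nu)=(1-a)g(\nu)=g((1-a)\nu),$$
and $(1-a)\nu$ has support $X$. This contradicts the equality of supports just proved. $\square$

**Step 3: the manifold of measures.** Now let $K$ be compact with nonempty interior, and let
$$V_r=\bigl(F(\operatorname{int}K,r)\times(0,\infty)^r\bigr)/S_r$$
be the space of positive measures with exactly $r$ atoms, all in $\operatorname{int}K$. It is the open subset of the total space of $\psi\to B(\operatorname{int}K,r)$ formed by the positive functions, so it is a manifold of dimension $(k+1)r$. Its fibres are convex and nonempty, so $V_r\simeq B(\operatorname{int}K,r)$. The tangent bundle of the total space of $\psi$ is the pullback of $TB\oplus\psi$, hence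
$$TV_r\ \text{is the pullback of}\ TB(\operatorname{int}K,r)\oplus\psi . \tag{3}$$
By Lemma 1, $g:V_r\to\mathbb R^N$ is continuous and injective. Invariance of domain already gives $N\ge(k+1)r$. The term $i$ in Theorem A comes from the topology of $V_r$.

## 5. From derivatives to difference quotients

The map $g$ is smooth, so the natural next move is to differentiate it:
$$dg_\mu(\dot x,\dot m)=\sum\dot m_i\,\varphi(x_i)+\sum m_i\,d\varphi(\dot x_i).$$
If $dg$ were injective everywhere, $g$ would be an immersion with a normal bundle $\nu$ of rank $N-(k+1)r$. Then $TV_r\oplus\nu$ would be trivial and $\bar w_q(TV_r)=w_q(\nu)=0$ for $q>N-(k+1)r$, which is just what Theorem A needs. This fails, because an $r$-neighborly embedding can have a noninjective $dg$.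

**Example 4.** Let $u(t)=\frac{t^5}5-\frac{t^4}2+\frac{t^3}3$, so $u'(t)=t^2(t-1)^2$ and $u$ is strictly increasing. Let
$$\varphi(t)=(t,u,u^2,u^3,u^4)\in\mathbb R^5 .$$
The first coordinate makes $\varphi$ a smooth embedding of $\mathbb R$. It is $2$-neighborly: $(u(t)-u(t_1))^2(u(t)-u(t_2))^2$ is an affine function of $\varphi(t)$, is nonnegative, and vanishes exactly at $t_1,t_2$. But $u'(0)=u'(1)=0$, so $\varphi'(0)=\varphi'(1)=(1,0,0,0,0)$. At $\mu=\delta_0+\delta_1$, moving the two atoms with velocities $1$ and $-1$ and keeping the masses fixed gives $dg=\varphi'(0)-\varphi'(1)=0$. So $g$ is injective but not an immersion.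

Injectivity itself remains available. The remedy is to replace derivatives by differences $g(p)-g(q)$ of values at nearby points $p\ne q$. They are never zero, and they are odd under exchanging $p$ and $q$.

**Lemma 2.** If a nonempty smooth $D$-manifold $V$, $D\ge1$, admits a continuous injective map $g:V\to\mathbb R^N$, then $N\ge D$ and $\bar w_q(TV)=0$ for all $q>N-D$.

*Proof.* **Step 1: an odd map.** Fix a Riemannian metric and a continuous function $\varepsilon(x)>0$ smaller than the injectivity radius at $x$. For a unit vector $v\in T_xV$ the points $\exp_x(\pm\varepsilon v)$ are distinct, so $g(\exp_x\varepsilon v)-g(\exp_x(-\varepsilon v))\ne0$. (In particular $N\ge1$.) Normalizing gives a continuous map $S(TV)\to S^{N-1}$, odd in $v$, and hence a map of projectivizations $\mathbb P(TV)\to\mathbb{RP}^{N-1}$. It is covered by a map of double covers, so it pulls the generator of $H^1(\mathbb{RP}^{N-1})$ back to $u=w_1$ of the tautological line bundle on $\mathbb P(TV)$. Hence $u^N=0$.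

**Step 2: reading off $\bar w$.** By the projective bundle theorem, $H^*(\mathbb P(TV))$ is a free $H^*(V)$-module on $1,u,\dots,u^{D-1}$, with the relation
$$\sum_{i=0}^D w_i(TV)\,u^{D-i}=0. \tag{4}$$
For $q>-D$ let $s_q\in H^*(V)$ be the coefficient of $u^{D-1}$ in $u^{D-1+q}$. Then $s_0=1$, and $s_q=0$ for $-D<q<0$. Multiplying (4) by $u^{q-1}$, $q\ge1$, and taking the coefficient of $u^{D-1}$ gives
$$s_q=\sum_{i=1}^D w_i(TV)\,s_{q-i}\qquad(q\ge1).$$
This is the recursion defining $w^{-1}$, so $s_q=\bar w_q(TV)$ for $q\ge0$.

**Step 3: conclusion.** If $q\ge0$ and $q\ge N-D+1$, then $D-1+q\ge N$, so $u^{D-1+q}=0$ and $\bar w_q(TV)=s_q=0$. For $q=0$ this would contradict $s_0=1$, so $0\geq N-D+1$ is impossible, that is, $N\ge D$. $\square$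

*Proof of Theorem A.* Suppose $\bar w_i(TB(M,r)\oplus\psi)\neq0$. With field coefficients this class is nonzero on some homology class, which has a compact carrier in $B(M,r)$. The points of all configurations in the carrier form a compact subset of $M$; choose a compact $K$ with that subset in its interior. Then $\bar w_i(TB\oplus\psi)\ne0$ on $B(\operatorname{int}K,r)$, and by (3) and $V_r\simeq B(\operatorname{int}K,r)$ also $\bar w_i(TV_r)\neq0$. Lemma 2 for $g:V_r\to\mathbb R^N$ with $D=(k+1)r$ gives $i\le N-(k+1)r$. Passing to the affine hull in Section 4 only lowered $N$, so the inequality holds for the original $N$. $\square$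

## 6. One point on $\mathbb{RP}^k$, two points in $\mathbb R^k$

These two computations are the models for everything that follows.

*One point on $\mathbb{RP}^k$, $k=2^j$.* By (2), $TB\oplus\psi=T\mathbb{RP}^k\oplus\mathbb R=(k+1)\gamma$, where $\gamma$ is the tautological line bundle. Let $a=w_1(\gamma)$. Since $(1+a)^{2k}=1+a^{2k}=1$, we get $\bar w=(1+a)^{-(k+1)}=(1+a)^{k-1}$. Its top component is $a^{k-1}\ne0$, and Theorem A gives $\delta(\mathbb{RP}^k,1)\ge(k+1)+(k-1)=2k$.

*Two points in $\mathbb R^k$, $k\ge2$.* Here $TB\oplus\psi=(k+1)\psi$. Pull back to $\mathbb{RP}^{k-1}$ as in Section 3, so $w(\psi)=1+t$. With $n$ as in Theorem B, $(1+t)^n=1+t^n=1$, hence $\bar w((k+1)\psi)=(1+t)^{n-k-1}$. Its component $t^{n-k-1}$ is nonzero because $n-k-1\le k-1$. So $\delta(\mathbb R^k,2)\ge 2(k+1)+(n-k-1)$, which is Theorem B for $r=2$.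

Both computations have two parts. A *periodicity* ($w^n=1$ for a suitable power of two $n$) turns the negative power $w^{-(k+1)}$ into the positive power $w^{n-k-1}$. A *nonvanishing* result then handles a power of a top class. In the models periodicity is free, since $t^n$ and $a^{2k}$ have too large a degree. For larger $r$ this breaks down: for $k=2$, $n=4$, the test manifold for $r=8$ in the next section has dimension $7$, so the fourth power of a degree-one class is not zero for reasons of degree. Periodicity needs a proof.

## 7. Clusters of clusters, and Theorem B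

If $k=1$, then $n=2$, $n-k-1=0$, and Theorem B is Theorem A with $i=0$. Let $k\ge2$. Restricting an $r$-neighborly embedding to an open subset keeps (1), and $M$ contains an open subset diffeomorphic to $\mathbb R^k$; so we may take $M=\mathbb R^k$, and $TB\oplus\psi=(k+1)\psi$.

### 7.1. The test manifolds $Z_s$

**Definition.** $Z_0$ is a point, and $Z_s=S^{k-1}\times_{\mathbb Z_2}(Z_{s-1}\times Z_{s-1})$, where $\mathbb Z_2$ acts by the antipode on the sphere and by the swap on the square. This is a closed connected manifold of dimension $(k-1)(2^s-1)$.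

Let $I=(-2,2)^k$ and $\epsilon=\frac1{4\sqrt k}$. Define
$$\theta:S^{k-1}\times_{\mathbb Z_2}B(I,m)^2\to B(I,2m),\qquad\theta[v,a,b]=(v+\epsilon a)\cup(-v+\epsilon b).$$
This respects $(v,a,b)\sim(-v,b,a)$. The cubes $\pm v+\epsilon I$ lie in $I$ because $1+2\epsilon<2$. They are disjoint: some coordinate has $|v_i|\ge1/\sqrt k$, so the centres differ in that coordinate by at least $2/\sqrt k$, which is more than the side $4\epsilon=1/\sqrt k$. Let $g_0:Z_0\to B(I,1)$ have value $\{0\}$, let $g_s=\theta\circ(1\times g_{s-1}\times g_{s-1}):Z_s\to B(I,2^s)$, and put $\psi_{(s)}=g_s^*\psi$.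

*Example.* $Z_1=\mathbb{RP}^{k-1}$ and $g_1[v]=\{v,-v\}$. A point of $Z_2$ gives two small antipodal pairs, one near $v$ and one near $-v$.

### 7.2. Periodicity

**Textbook facts.** Let $\pi:\tilde Y\to Y$ be a double cover with involution $\sigma$ and class $t\in H^1(Y)$. There is an exact sequence
$$H^{*-1}(Y)\xrightarrow{\ t\ }H^*(Y)\xrightarrow{\ \pi^*\ }H^*(\tilde Y)\xrightarrow{\ tr\ }H^*(Y)\xrightarrow{\ t\ }H^{*+1}(Y), \tag{5}$$
natural for pullbacks of double covers, with
$$\pi^*tr=1+\sigma^*,\qquad tr\,\pi^*=0,\qquad tr(u\,\pi^*z)=tr(u)\,z. \tag{6}$$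
For $Y=S^{k-1}\times_{\mathbb Z_2}A^2$ and $\tilde Y=S^{k-1}\times A^2$ there is Steenrod's external square $P:H^q(A)\to H^{2q}(Y)$ with
$$\pi^*P(x)=1\otimes x\otimes x,\qquad P(xx')=P(x)P(x'),\qquad P(0)=0. \tag{7}$$
On the fibre $A^2$ of $Y\to\mathbb{RP}^{k-1}$ the class $P(x)$ restricts to $x\otimes x$.

**Lemma 3.** Let $n=2^m\ge k\ge2$. Then $y^n=0$ for every positive-degree class $y$ on any finite product $\prod_iZ_{s_i}$.

*Proof.* **Step 1: reduction to one factor.** By Künneth, a positive-degree class on a product is a sum of cross products, each having a factor of positive degree. The $n$-th power is additive, and the $n$-th power of a cross product is the cross product of $n$-th powers. So it suffices to treat $Y=Z_s$, by induction on $s$; the case $s=0$ is trivial. Let $s\ge1$, $A=Z_{s-1}$, $\tilde Y=S^{k-1}\times A^2$. Since $t$ is pulled back from $\mathbb{RP}^{k-1}$, $t^k=0$ and so $t^n=0$.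

**Step 2: candidates for generators.** Let $\iota\in H^{k-1}(S^{k-1})$ be the generator. Let $G\subset H^*(Y)$ be the span of all $P(x)$ and all $tr(u)$ with $u=\iota^\varepsilon\otimes x\otimes x'$, $\varepsilon\in\{0,1\}$, where $x,x'$ are homogeneous. We claim that
$$\operatorname{im}\pi^*=\pi^*G. \tag{8}$$
Only "$\subset$" needs proof. Let $\{x_a\}$ be a homogeneous basis of $H^*(A)$. On $H^*(\tilde Y)$ the involution $\sigma^*$ exchanges the two factors from $A$ and fixes $\iota$. Elements of $\operatorname{im}\pi^*$ are $\sigma^*$-invariant, so by (6) and (7) they are combinations of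
$$\iota^\varepsilon\otimes(x_a\otimes x_b+x_b\otimes x_a)=\pi^*tr(\iota^\varepsilon\otimes x_a\otimes x_b),\qquad 1\otimes x_a\otimes x_a=\pi^*P(x_a),\qquad\iota\otimes x_a\otimes x_a .$$
The first two kinds lie in $\pi^*G$. So modulo $\pi^*G$ a homogeneous element of $\operatorname{im}\pi^*$ becomes some
$$\sum c_a\,\iota\otimes x_a\otimes x_a\in\operatorname{im}\pi^*=\ker tr,$$
with all $x_a$ of the same degree. We show that all $c_a=0$.

First, $tr(\iota)=t^{k-1}$. By naturality this may be checked for $S^{k-1}\to\mathbb{RP}^{k-1}$, where $tr:H^{k-1}(S^{k-1})\to H^{k-1}(\mathbb{RP}^{k-1})$ is onto by (5), since $H^k(\mathbb{RP}^{k-1})=0$. Because $\iota\otimes x_a\otimes x_a=\iota\,\pi^*P(x_a)$, (6) gives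
$$0=tr\Bigl(\sum c_a\,\iota\,\pi^*P(x_a)\Bigr)=\sum c_a\,t^{k-1}P(x_a).$$
The class $t^{k-1}$ is Poincaré dual to the fibre $A^2$, being pulled back from the class dual to a point. Let $\{x_b^*\}$ be the Poincaré dual basis, $\int_Ax_ax_b^*=\delta_{ab}$. Multiplying by $P(x_b^*)$ and integrating over $Y$ gives
$$0=\sum_ac_a\int_{A^2}(x_a\otimes x_a)(x_b^*\otimes x_b^*)=\sum_ac_a\Bigl(\int_Ax_ax_b^*\Bigr)^2=c_b .$$
This proves (8).

**Step 3: $H^*(Y)=\sum_{i\ge0}t^iG$.** Given a homogeneous $y\in H^*(Y)$, (8) yields a homogeneous $g_0\in G$ with $\pi^*y=\pi^*g_0$. By (5), $y-g_0=ty'$ with $\deg y'=\deg y-1$. Induct on the degree.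

**Step 4: the $n$-th power.** Let $y=\sum t^ig_i$ be homogeneous of positive degree, $g_i\in G$ homogeneous. Then $y^n=\sum t^{in}g_i^n=g_0^n$. Here $g_0$ is a sum of terms $P(x)$ with $\deg x>0$ and $tr(u)$ with $u=\iota^\varepsilon\otimes x\otimes x'$, $\deg u>0$. By induction $P(x)^n=P(x^n)=P(0)=0$. For the other terms, (6) gives
$$tr(u)^2=tr(u\,\pi^*tr\,u)=tr(u^2)+tr(u\,\sigma^*u).$$
The product $u\,\sigma^*u$ is $0$ if $\varepsilon=1$, because $\iota^2=0$. If $\varepsilon=0$, it equals $1\otimes xx'\otimes xx'=\pi^*P(xx')$. In both cases $tr(u\,\sigma^*u)=0$, so $tr(u)^2=tr(u^2)$. Since $u^2=\iota^{2\varepsilon}\otimes x^2\otimes x'^2$ is zero or of the same form, iterating gives $tr(u)^n=tr(u^n)$. If $\varepsilon=1$, then $u^n=0$ by $\iota^2=0$. If $\varepsilon=0$, then $x$ or $x'$ has positive degree, and its $n$-th power vanishes by induction. So $u^n=0$, and $y^n=g_0^n=0$. $\square$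

### 7.3. Nonvanishing

**Lemma 4.** For $k\ge2$, $\displaystyle\int_{Z_s}w_{2^s-1}(\psi_{(s)})^{k-1}=1$.

*Proof.* For $s=0$ the integrand is $1$ on a point. Let $s\ge1$, $A=Z_{s-1}$, and split $\psi_{(s-1)}=\mathbb R\oplus\psi'$ into constants and functions with sum zero. Over $Z_s$ a configuration is a union of two clusters. We split functions on it into constants, functions constant on each cluster with opposite values on the two, and functions with sum zero on each cluster:
$$\psi_{(s)}=\mathbb R\oplus\lambda\oplus\Psi'.$$
Exchanging the clusters changes the sign in $\lambda$, so $\lambda$ is pulled back from the nontrivial line bundle on $\mathbb{RP}^{k-1}$ and $w_1(\lambda)=t$. The bundle $\Psi'$ has rank $2^s-2$ and restricts to $\psi'\times\psi'$ on the fibre $A^2$. From $w(\psi_{(s)})=(1+t)\,w(\Psi')$ we read off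
$$w_{2^s-1}(\psi_{(s)})=t\,w_{2^s-2}(\Psi').$$
As $t^{k-1}$ is dual to the fibre, the integral equals
$$\int_{A^2}\bigl(w_{top}(\psi')\times w_{top}(\psi')\bigr)^{k-1}=\Bigl(\int_Aw_{top}(\psi')^{k-1}\Bigr)^2 .$$
This is $1$ by induction, because $w_{top}(\psi')=w_{2^{s-1}-1}(\psi_{(s-1)})$. $\square$

### 7.4. Proof of Theorem B

**Step 1: the test manifold for $r$ points.** Write $r=\sum_{i=1}^{d(r)}r_i$ with distinct powers of two $r_i=2^{s_i}$. Let $W=\prod_iZ_{s_i}$, mapped to $B(\mathbb R^k,r)$ by placing translates of the clusters $g_{s_i}$ in disjoint cubes. On $W$ we have $\psi=\bigoplus_i\psi_{(s_i)}$.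

**Step 2: periodicity.** Lemma 3 applies with the $n$ of Theorem B, since $n>k$. On $W$ it gives $w(\psi)^n=1+\sum_{q\ge1}w_q(\psi)^n=1$. Hence
$$\bar w((k+1)\psi)=w(\psi)^{n-k-1}=\prod_iw(\psi_{(s_i)})^{n-k-1}.$$

**Step 3: the top component.** The bundle $\psi_{(s_i)}$ has rank $r_i$ and a trivial summand, so $w_{r_i}(\psi_{(s_i)})=0$. The $i$-th factor therefore has highest possible degree $(n-k-1)(r_i-1)$, with component $w_{r_i-1}(\psi_{(s_i)})^{n-k-1}$ there. So the component of the product in degree
$$\sum_i(n-k-1)(r_i-1)=(n-k-1)(r-d(r))$$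
is the cross product of these classes. Since $0\le n-k-1\le k-1$, each of them is nonzero by Lemma 4, and by Künneth so is the cross product. Hence $\bar w_{(n-k-1)(r-d(r))}(TB\oplus\psi)\neq0$ already on $W$, so also on $B(\mathbb R^k,r)$. Theorem A finishes the proof. $\square$

## 8. Periodicity over $B(\mathbb{RP}^k,r)$

Let $k=2^j$, let $\gamma$ be the tautological line bundle on $\mathbb{RP}^k$, and $\xi=\gamma[r]$. If $k=1$, Theorem A with $i=0$ gives $N\ge2r=2kr$, which is Theorem C. Let $k\ge2$. From $T\mathbb{RP}^k\oplus\mathbb R=(k+1)\gamma$ and (2),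
$$TB(\mathbb{RP}^k,r)\oplus\psi=(k+1)\xi. \tag{9}$$
As in the one-point case we want $w(\xi)^{2k}=1$. In Section 7 periodicity on the test manifold $W$ was enough; now we need it on the whole configuration space.

**The classes $e_i\otimes x\otimes x$.** Let $S^{n-1}$ have its usual $\mathbb Z_2$-cell structure with cells $e_i,Te_i$ for $0\le i\le n-1$, with $\partial e_i=(1+T)e_{i-1}$ mod $2$ and $e_{-1}=0$. For a cycle $x$ on a space $A$, $e_i\otimes x\otimes x$ is a cycle on $S^{n-1}\times_{\mathbb Z_2}A^2$, because $\partial e_i\otimes x\otimes x=2\,e_{i-1}\otimes x\otimes x=0$ in the quotient. Its class depends only on the class of $x$. To see this, let $x'=x+\partial y$ and $c=x\otimes y+y\otimes x'$. Then $\partial c=x\otimes\partial y+\partial y\otimes x'=x'\otimes x'-x\otimes x$ mod $2$, and $c$ plus its swap is $\partial y\otimes y+y\otimes\partial y=\partial(y\otimes y)$. So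
$$\partial(e_i\otimes c)=e_{i-1}\otimes\partial(y\otimes y)+e_i\otimes(x'\otimes x'-x\otimes x),$$
and $e_{i-1}\otimes\partial(y\otimes y)=\partial(e_{i-1}\otimes y\otimes y)$ in the quotient, again because $\partial e_{i-1}$ contributes twice the same term. The construction is natural in $A$. For $A$ a point we get the generator $e_i$ of $H_i(\mathbb{RP}^{n-1})$.

For $n\ge2$ let $I=(-2,2)^n$, and take $\theta$, $Z_s$, $g_s$ as in 7.1 with $k$ replaced by $n$. For $x\in H_*(B(I,m))$ put $Q_i(x)=\theta_*(e_i\otimes x\otimes x)$. The following theorem is the only result in these notes that is quoted without proof beyond textbook algebraic topology. It is F. R. Cohen's computation of $H_*(C_nX)$, applied to $X=S^0$, from *The homology of $\mathcal C_{n+1}$-spaces, $n\ge0$*, in Cohen–Lada–May, *The Homology of Iterated Loop Spaces*, Lecture Notes in Math. 533. It is used only for Theorem C.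

**Theorem (Cohen).** For $n\ge2$, $\bigoplus_{r\ge0}H_*(B(I,r);\mathbb F_2)$ with the Pontryagin product is the polynomial algebra on the classes $Q_{i_1}\cdots Q_{i_s}[1]$, $s\ge0$, $0<i_1\le\dots\le i_s\le n-1$, where $[1]$ generates $H_0(B(I,1))$.

(Browder brackets do not contribute, since $\lambda_{n-1}([1],[1])=0$ mod $2$.) The map $\theta$ is literally the structure map of the little cubes action. Taking centres is an equivalence $\mathcal C_n(m)/S_m\to B(I,m)$ compatible with the actions of the little $n$-cubes operad. The map $S^{n-1}\to\mathcal C_n(2)$ sending $v$ to the affine embeddings of $I$ onto $\pm v+\epsilon I$ is a $\mathbb Z_2$-homotopy equivalence, because its composition with the equivalences $\mathcal C_n(2)\to F(I,2)\to S^{n-1}$ (centres, normalized difference) is the identity.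

*Example.* For $r=2$ the monomials are $[1]^2$ and $Q_i[1]$, $1\le i\le n-1$: one class in each degree $0,\dots,n-1$, as it must be for $B(\mathbb R^n,2)\simeq\mathbb{RP}^{n-1}$.

**Lemma 5.** For $n=2^m\ge2$ and all $r\ge1$: $w(\psi)^n=1$ on $B(\mathbb R^n,r)$.

*Proof.* **Step 1: every homology class comes from test manifolds.** Identify $B(\mathbb R^n,r)\cong B(I,r)$. If $x=(g_{s-1})_*z$ with $z\in H_*(Z_{s-1})$, then by naturality
$$Q_ix=\theta_*(1\times g_{s-1}\times g_{s-1})_*(e_i\otimes z\otimes z)=(g_s)_*(e_i\otimes z\otimes z),\qquad e_i\otimes z\otimes z\in H_*(Z_s).$$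
Starting from $[1]=(g_0)_*1$, we see that every $Q_{i_1}\cdots Q_{i_s}[1]$ lies in the image of $(g_s)_*$. Pontryagin products are images of cross products under juxtaposition of clusters in disjoint cubes. By Cohen's theorem $H_*(B(\mathbb R^n,r))$ is spanned by the images of the groups $H_*(\prod_iZ_{s_i})$ with $\sum2^{s_i}=r$.

**Step 2: dualize.** A cohomology class that pulls back to zero on all these products vanishes on all of homology, hence is zero. So $H^*(B(\mathbb R^n,r))$ injects into the product of the rings $H^*(\prod_iZ_{s_i})$. By Lemma 3 with $k=n$, positive-degree classes there have zero $n$-th power; therefore $x^n=0$ for every positive-degree $x\in H^*(B(\mathbb R^n,r))$. In particular $w(\psi)^n=1+\sum_{i\ge1}w_i(\psi)^n=1$. $\square$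

**Lemma 6.** Let $k=2^j\ge2$. Then $w(\xi)^{2k}=1$ on $B(\mathbb{RP}^k,r)$.

*Proof.* Lemma 5 knows only about bundles of functions, so we express $\xi$ through such bundles in two ways.

**Step 1: functions on $X$.** An embedding $\mathbb{RP}^k\to\mathbb R^{2k}$ (Example 3) induces $B(\mathbb{RP}^k,r)\to B(\mathbb R^{2k},r)$, and $\psi_r$ is pulled back along this map. As $2k$ is a power of $2$, Lemma 5 gives $w(\psi_r)^{2k}=1$.

**Step 2: functions on the double cover of $X$.** Let $\pi:S^k\to\mathbb{RP}^k$ be the double cover and $S^k\subset\mathbb R^{k+1}\subset\mathbb R^{2k}$. The map $X\mapsto\pi^{-1}(X)$ from $B(\mathbb{RP}^k,r)$ to $B(\mathbb R^{2k},2r)$ pulls $\psi_{2r}$ back to the bundle with fibre $\bigoplus_{x\in X}\mathbb R^{\pi^{-1}(x)}$. Split functions on $\pi^{-1}(x)=\{\pm v\}$ into even and odd ones. The even ones give $\psi_r$. The odd ones are the linear functionals on the line $\mathbb Rv$, that is, $\gamma_x^*\cong\gamma_x$, and give $\xi$. So the bundle is $\psi_r\oplus\xi$, and Lemma 5 for $2r$ points gives $w(\psi_r)^{2k}w(\xi)^{2k}=1$. With Step 1, $w(\xi)^{2k}=1$.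 $\square$

Consequently
$$\bar w((k+1)\xi)=w(\xi)^{2k-(k+1)}=w(\xi)^{k-1}, \tag{10}$$
and since $\xi$ has rank $r$, the component of degree $r(k-1)$ is $w_r(\xi)^{k-1}$. It remains to show that this class is nonzero.

## 9. The class $w_r(\xi)^{k-1}$ and a multinomial section

**Proposition 7.** For $k\ge2$, $w_r(\xi)^{k-1}\neq0$ on $B(\mathbb{RP}^k,r)$.

Use homogeneous coordinates $x_0,\dots,x_k$. Let $p_\infty=[0:\dots:0:1]$, $E=\mathbb{RP}^k\setminus p_\infty$, $Q=\mathbb{RP}^{k-1}$. Forgetting $x_k$ is a projection $E\to Q$, which is a real line bundle: a point $[x':x_k]$ over $[x']$ is the functional on the line $\mathbb Rx'$ sending $x'$ to $x_k$. Let $\mathcal X=B(E,r)$, an $rk$-manifold open in $B(\mathbb{RP}^k,r)$. It suffices to show that $w_r(\xi)^{k-1}\ne0$ on $\mathcal X$. Let $q_0=[1:0:\dots:0]\in Q$; then $\{x_1=\dots=x_{k-1}=0\}\setminus p_\infty=E_{q_0}$.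

### 9.1. Reduction to one cohomology class

**Step 1: a zero set dual to $w_r(\xi)^{k-1}$.** The linear forms $x_1,\dots,x_{k-1}$ restrict to sections of $\gamma^*\cong\gamma$, and together they give a section of $(k-1)\xi$ over $\mathcal X$. It vanishes at the configurations contained in $E_{q_0}$, so its zero set is $F=B(E_{q_0},r)$. It is transverse to zero: near $E_{q_0}$, in the chart $x_0=1$, the sections are the coordinate functions $x_1,\dots,x_{k-1}$ of the points of the configuration. The top class of $(k-1)\xi$ is $w_r(\xi)^{k-1}$, and the zero set of a transverse section is dual to the top class. Hence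
$$\int_{\mathcal X}w_r(\xi)^{k-1}\cup\alpha=\int_F\alpha\qquad(\alpha\in H_c^r(\mathcal X)). \tag{11}$$
So it suffices to find $\alpha\in H_c^r(\mathcal X)$ with $\int_F\alpha=1$. Note that $F\cong B(\mathbb R,r)\cong\{h_1<\dots<h_r\}\cong\mathbb R^r$ is closed in $\mathcal X$.

A sensible person would look for a compact $r(k-1)$-dimensional cycle meeting $F$ transversally in one point, and take its dual. If $E$ were the trivial bundle $Q\times\mathbb R$, this would be easy: the configurations whose heights are $1,\dots,r$, each occurring once, form a copy of $Q^r$, and the only such configuration in $F$ has all its points over $q_0$. But $E$ is the dual of the tautological bundle of $\mathbb{RP}^{k-1}$ and is nontrivial. Two sections of $E$ that differ everywhere would have a nowhere zero difference and trivialize $E$, so for $r\ge2$ no $r$ everywhere distinct heights exist globally. Locally over $Q$ the construction does work. We shall glue local classes, and the obstacle disappears because the numbers to be matched are multinomial coefficients, which do not depend on the local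 trivializations.

### 9.2. A sheaf on the symmetric product

**Recollections.** For a closed subset $T$ of a space, $H_T^*$ is cohomology with supports in $T$, with $H_T^*(\Omega)=H_T^*(O)$ for $O$ an open neighbourhood of $T$ in $\Omega$ (excision). For a continuous map $f$ of locally compact Hausdorff spaces and a sheaf $\mathcal S$ on the source, $f_!\mathcal S$ is the sheaf with
$$\Gamma(U,f_!\mathcal S)=\{a\in\Gamma(f^{-1}(U),\mathcal S):\ f|_{\operatorname{supp}a}\to U\text{ is proper}\}.$$
If $\mathcal I^\bullet$ is an injective resolution of $\mathbb F_2$, then $Rf_!\mathbb F_2=f_!\mathcal I^\bullet$, with cohomology sheaves $R^qf_!\mathbb F_2$. Proper base change says $(R^qf_!\mathbb F_2)_z=H_c^q(f^{-1}(z))$, by restriction to the fibre. If the target $Y$ is compact, then $H_c^*$ of the source is $H^*(Y;Rf_!\mathbb F_2)$. *Example:* for the projection $Y\times\mathbb R^r\to Y$ the only nonzero sheaf is $R^rf_!\mathbb F_2$, the constant sheaf $\mathbb F_2$.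

**Step 2: $H_c^r(\mathcal X)$ as global sections.** Let $Y=Q^r/S_r$, a compact Hausdorff space, and let $f:\mathcal X\to Y$ send a configuration to the multiset of its projections to $Q$. For $z=\sum n_jz_j$ with distinct $z_j$,
$$f^{-1}(z)=\prod_jB(E_{z_j},n_j)\cong\mathbb R^r,$$
because $B(\mathbb R,n)\cong\{h_1<\dots<h_n\}\cong\mathbb R^n$. So the stalk $(R^qf_!\mathbb F_2)_z=H_c^q(f^{-1}(z))$ is $0$ for $q\neq r$ and canonically $\mathbb F_2$ for $q=r$. Put $\mathcal F=R^rf_!\mathbb F_2$. As $Y$ is compact and only one cohomology sheaf is nonzero,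
$$H_c^r(\mathcal X)=\Gamma(Y;\mathcal F).$$
Since $F=f^{-1}(rq_0)$, restriction to $H_c^r(F)=\mathbb F_2$ is the stalk map at $rq_0$. For a section $\beta$ of $\mathcal F$ write $\beta(z)\in\mathbb F_2$ for its germ at $z$. We need a global section $\beta$ with $\beta(rq_0)=1$, and we shall construct $\beta$ with
$$\beta\Bigl(\sum n_jz_j\Bigr)=\frac{r!}{\prod_jn_j!}\bmod2. \tag{12}$$

### 9.3. Local sections

**Step 3: the class of prescribed heights.** Let $y=\sum m_iq_i\in Y$ with distinct $q_i$. Choose disjoint open discs $D_i\ni q_i$ in $Q$ and trivializations $E|_{D_i}\cong D_i\times\mathbb R$; call the $\mathbb R$-coordinate the height. Then $U_y=\prod_iD_i^{m_i}/S_{m_i}$ is an open neighbourhood of $y$ in $Y$ (the multisets with $m_i$ points in $D_i$), and $\Omega:=f^{-1}(U_y)=\prod_iB(D_i\times\mathbb R,m_i)$.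

Let $T_i\subset B(D_i\times\mathbb R,m_i)$ be the set of configurations whose heights are $1,\dots,m_i$, each occurring once, and let $T=\prod T_i$, a closed subset of $\Omega$. Let $O\subset\Omega$ be the open set of configurations such that, for each $i$, the points over $D_i$ have distinct heights. Listing these heights in increasing order for each $i$ gives a submersion
$$h:O\to\mathbb R^r=\prod_i\mathbb R^{m_i},\qquad T=h^{-1}(e),\quad e=(1,\dots,m_i)_i .$$
Pulling back the generator of $H^r_{\{e\}}(\mathbb R^r)$ gives a class $\tau\in H_T^r(O)=H_T^r(\Omega)$.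

**Step 4: from $\tau$ to a section of $\mathcal F$ over $U_y$.** Listing points by height gives $T\cong\prod_iD_i^{m_i}$, and $f|_T$ is the quotient map $\prod D_i^{m_i}\to\prod D_i^{m_i}/S_{m_i}=U_y$ by a finite group, hence proper. Let $\mathcal I^\bullet$ be an injective resolution of $\mathbb F_2$ on $\Omega$. A section of $\mathcal I^r$ supported in $T$ has support proper over $U_y$, so $\Gamma_T(\Omega,\mathcal I^\bullet)\subset\Gamma(U_y,f_!\mathcal I^\bullet)$. Thus a cocycle representing $\tau$ is a cocycle in $\Gamma(U_y,f_!\mathcal I^r)$ and defines a section $\tau_y\in\Gamma(U_y;\mathcal F)$. Its germ at $z$ is the image of $\tau$ under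
$$H_T^r(\Omega)\to H^r_{T\cap f^{-1}(z)}(f^{-1}(z))\to H_c^r(f^{-1}(z)).$$

**Step 5: the values of $\tau_y$.** Let $z=\sum n_jz_j\in U_y$. On $f^{-1}(z)$, near a point of $T\cap f^{-1}(z)$, the heights of the points of the configuration are local coordinates, and $h$ is given by them up to a permutation. So $h|_{f^{-1}(z)}$ is a local diffeomorphism there. Hence $T\cap f^{-1}(z)$ is discrete; it is compact because $f|_T$ is proper; so it is finite. Each of its points contributes the generator of $H_c^r(f^{-1}(z))=\mathbb F_2$, and $\tau_y(z)$ is the number of these points mod $2$. A point of $T\cap f^{-1}(z)$ is a way to distribute, for each $i$, the heights $1,\dots,m_i$ among the $z_j\in D_i$, with $n_j$ heights going to $z_j$. Therefore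
$$\tau_y(z)=\prod_i\frac{m_i!}{\prod_{z_j\in D_i}n_j!}\bmod2. \tag{13}$$

*Example.* Let $r=2$ and $y=2q$. Then $\tau_y$ has the value $1$ at $2z$: the two points over $z$ must have heights $1$ and $2$. At $z_1+z_2$ with $z_1\ne z_2$ there are two distributions of the heights, so the value is $2=0$. Thus $\tau_y$ is supported on the diagonal $\{2z\}$, and reversing the direction of the heights does not change it.

### 9.4. Gluing

**Step 6: a global section.** Put $\beta_y=\frac{r!}{\prod m_i!}\,\tau_y$; the coefficient is an integer. By (13) its value at $z=\sum n_jz_j\in U_y$ is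
$$\frac{r!}{\prod_im_i!}\prod_i\frac{m_i!}{\prod_{z_j\in D_i}n_j!}=\frac{r!}{\prod_jn_j!}\bmod2 .$$
This depends neither on $y$ nor on the discs and trivializations. Sections of a sheaf with equal germs at all points coincide, so the $\beta_y$ agree on overlaps and glue to a global section $\beta$ of $\mathcal F$ satisfying (12). In particular $\beta(rq_0)=r!/r!=1$. The class $\alpha\in H_c^r(\mathcal X)$ corresponding to $\beta$ has $\int_F\alpha=1$, and by (11) $w_r(\xi)^{k-1}\neq0$ on $\mathcal X$. This proves Proposition 7. $\square$

### 9.5. Proof of Theorem C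

The case $k=1$ was settled at the start of Section 8. Let $k=2^j\ge2$. By (9), (10) and Proposition 7,
$$\bar w_{r(k-1)}(TB(\mathbb{RP}^k,r)\oplus\psi)=w_r(\xi)^{k-1}\neq0,$$
and Theorem A gives
$$\delta(\mathbb{RP}^k,r)\ge(k+1)r+(k-1)r=2kr. \qquad\square$$

Together with Theorem B and the deduction in Section 1, this proves the Main Theorem, both (a) and (b).
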